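\title{Flexible $3$-choosability of $K_4$-free graphs with maximum average degree less than $22/7$}

\begin{abstract}
A graph is $\varepsilon$-flexibly $3$-choosable if, for all lists of three colors at its vertices and all requests of preferred colors at some of the vertices, a proper coloring from the lists meets at least an $\varepsilon$-fraction of the requests. We show that $22/7$ is the largest $d$ for which some $\varepsilon>0$ makes every $K_4$-free graph of maximum average degree less than $d$ $\varepsilon$-flexibly $3$-choosable. More generally, for each $d<16/5$, every graph of maximum average degree at most $d$ that contains neither $K_4$ nor the Moser spindle is $\varepsilon(d)$-flexibly $3$-choosable, and $16/5$ cannot be replaced by a larger number. The proof combines the graph polynomial over $\mathbb F_3$, a density bound for the multigraphs that are critical for this polynomial, and a random coloring built layer by layer.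
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite and simple; when parallel edges are allowed we say \emph{multigraph}. A \emph{$k$-assignment} $L$ on a graph $G$ gives each vertex $v$ a list $L(v)\subseteq\mathbb N$ of exactly $k$ colors. An \emph{$L$-coloring} is a proper coloring $\phi$ with $\phi(v)\in L(v)$ for all $v$, and $G$ is \emph{$k$-choosable} if it has an $L$-coloring for every $k$-assignment $L$. For $\varepsilon>0$, the graph $G$ is \emph{$\varepsilon$-flexibly $k$-choosable} if for every $k$-assignment $L$, every set $U\subseteq V(G)$ and every choice of \emph{requests} $p(v)\in L(v)$, $v\in U$, some $L$-coloring $\phi$ has $\phi(v)=p(v)$ for at least $\varepsilon|U|$ vertices $v\in U$.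

The extreme cases show what the definition asks for. With $U=\emptyset$ it asks for $k$-choosability. With $|U|=1$ it asks that every color of every list be used at its vertex by some $L$-coloring. Conversely, a graph on $n$ vertices in which every single request can be met is $\frac1n$-flexibly $k$-choosable. The content of the notion therefore lies in a constant $\varepsilon$ that works for a whole class of graphs: the colorings must be free enough to meet linearly many requests at once.

The classes considered here are defined by sparsity. The \emph{maximum average degree} of $G$ is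
\[
\operatorname{mad}(G)=\max\Bigl\{\frac{2|E(F)|}{|V(F)|}: F\subseteq G,\ V(F)\ne\emptyset\Bigr\}.
\]
A bound on $\operatorname{mad}(G)$ says that every part of $G$ is sparse; for example, $\operatorname{mad}(G)<2$ holds exactly for forests. Two known results frame the problem. First, there is $\varepsilon>0$ such that every graph with $\operatorname{mad}<3$ is $\varepsilon$-flexibly $3$-choosable, and the bound $3$ cannot be raised, because $K_4$ has maximum average degree $3$ and is not $3$-choosable. Second, once $K_4$ is forbidden as a subgraph, choosability reaches further: every $K_4$-free graph with $\operatorname{mad}<\frac{22}7$ is $3$-choosable. The question, posed by Bi and Bradshaw \cite{BiBradshaw}, is how far flexibility reaches: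
\begin{quote}
What is the largest $d$ for which there is $\varepsilon>0$ such that every $K_4$-free graph with $\operatorname{mad}<d$ is $\varepsilon$-flexibly $3$-choosable?
\end{quote}

The answer is at least $3$ by the first result. It is at most $\frac{22}7$ because of the \emph{Moser spindle} $M$, the graph on the vertices $a,b_1,b_2,t,d_1,d_2,s$ with the $11$ edges
\[
ab_1,\ ab_2,\ b_1b_2,\ b_1t,\ b_2t,\qquad ad_1,\ ad_2,\ d_1d_2,\ d_1s,\ d_2s,\qquad ts
\]
(Figure~\ref{fig:MR}), which is $K_4$-free, has $\operatorname{mad}(M)=\frac{22}7$ and is not $3$-colorable. One observation suggests that the upper bound is the truth. If all lists equal $\{1,2,3\}$ and $G$ has a $3$-coloring, apply a uniformly random permutation of the colors to it: every request is met with probability $\frac13$, so some permutation meets a third of them. For equal lists, flexibility thus costs nothing beyond colorability. For general lists this symmetry is gone, and the paper supplies a substitute.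

\begin{theorem}\label{thm:main}
There is $\varepsilon>0$ such that every $K_4$-free graph with $\operatorname{mad}<\frac{22}7$ is $\varepsilon$-flexibly $3$-choosable. For no $d>\frac{22}7$ does such an $\varepsilon$ exist for the $K_4$-free graphs with $\operatorname{mad}<d$. Hence the largest $d$ exists and equals $\frac{22}7$.
\end{theorem}

Theorem~\ref{thm:main} follows from a stronger statement in which $M$ is forbidden as well.

\begin{theorem}\label{thm:strong}
For every $d<\frac{16}5$ there is $\varepsilon=\varepsilon(d)>0$ with the following property. For every graph $G$ with $\operatorname{mad}(G)\le d$ that contains neither $K_4$ nor $M$ as a subgraph, and every $3$-assignment $L$ on $G$, there is a random $L$-coloring $\phi$ with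
\[
\Pr(\phi(v)=c)\ge\varepsilon\qquad\text{for all } v\in V(G),\ c\in L(v).
\]
In particular, $G$ is $\varepsilon$-flexibly $3$-choosable. The value $\frac{16}5$ is sharp: some graph with no $K_4$ and no $M$ has $\operatorname{mad}=\frac{16}5$ and is not $3$-colorable.
\end{theorem}

Thus, for fixed $d<\frac{16}5$, a graph with $\operatorname{mad}\le d$ either contains $K_4$ or $M$, and then is not even $3$-colorable, or is $\varepsilon(d)$-flexibly $3$-choosable. It also follows that $\frac{16}5$ is the supremum of the values $d$ for which the graphs with no $K_4$, no $M$ and $\operatorname{mad}<d$ are $\varepsilon$-flexibly $3$-choosable with a common $\varepsilon$; we do not claim that this second supremum is attained.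

The proofs do not use the two known results quoted above. The only external tool is Alon's Combinatorial Nullstellensatz \cite{Alon}, recalled in Section~\ref{sec:poly}.

\section{The two extremal graphs}\label{sec:extremal}

Let $R$ be the graph with a vertex $z$, three triangles $a_1a_2a_3$, $b_1b_2b_3$, $y_1y_2y_3$, and the further edges $a_3y_1$, $b_3y_2$, $za_1$, $za_2$, $zb_1$, $zb_2$, $zy_3$ (Figure~\ref{fig:MR}). It has $10$ vertices and $16$ edges; $z$ has degree $5$ and all other vertices have degree $3$. Both $M$ and $R$ are built from \emph{diamonds}, copies of $K_4$ minus an edge. In a $3$-coloring the two nonadjacent vertices of a diamond have the same color, since both avoid the two colors of the other two vertices.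

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.2pt,minimum size=15pt,font=\small}]
\node (a) at (0,0) {$a$};
\node (b1) at (-1.9,1.1) {$b_1$}; \node (b2) at (-0.6,1.1) {$b_2$}; \node (t) at (-1.25,2.2) {$t$};
\node (d1) at (0.6,1.1) {$d_1$}; \node (d2) at (1.9,1.1) {$d_2$}; \node (s) at (1.25,2.2) {$s$};
\draw (a)--(b1)--(b2)--(a) (b1)--(t)--(b2) (a)--(d1)--(d2)--(a) (d1)--(s)--(d2) (t)--(s);
\begin{scope}[xshift=6.2cm]
\node (z) at (0,0) {$z$};
\node (p1) at (-2.4,1) {$a_1$}; \node (p2) at (-1.1,1) {$a_2$}; \node (p3) at (-1.75,2) {$a_3$};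
\node (q1) at (1.1,1) {$b_1$}; \node (q2) at (2.4,1) {$b_2$}; \node (q3) at (1.75,2) {$b_3$};
\node (y1) at (-0.65,2.6) {$y_1$}; \node (y2) at (0.65,2.6) {$y_2$}; \node (y3) at (0,1.6) {$y_3$};
\draw (p1)--(p2)--(p3)--(p1) (q1)--(q2)--(q3)--(q1) (y1)--(y2)--(y3)--(y1);
\draw (p3)--(y1) (q3)--(y2) (z)--(p1) (z)--(p2) (z)--(q1) (z)--(q2) (z)--(y3);
\end{scope}
\end{tikzpicture}
\caption{Left: the Moser spindle $M$, with $7$ vertices and $11$ edges. Right: the graph $R$, with $10$ vertices and $16$ edges. In a $3$-coloring of either graph, the two diamonds would copy the color of the bottom vertex to their top vertices; this conflicts with the edge $ts$ in $M$ and leaves only two colors for the triangle $y_1y_2y_3$ in $R$.}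
\label{fig:MR}
\end{figure}

\begin{proposition}\label{prop:extremal}
\begin{enumerate}
\item[(a)] $M$ is $K_4$-free, is not $3$-colorable, and has $\operatorname{mad}(M)=\frac{22}7$.
\item[(b)] $R$ contains neither $K_4$ nor $M$, is not $3$-colorable, and has $\operatorname{mad}(R)=\frac{16}5$.
\end{enumerate}
\end{proposition}

\begin{proof}
In $K_4$ each of the six edges lies in two triangles. The triangles of $M$ are $ab_1b_2$, $b_1b_2t$, $ad_1d_2$, $d_1d_2s$, and those of $R$ are $a_1a_2a_3$, $b_1b_2b_3$, $y_1y_2y_3$, $za_1a_2$, $zb_1b_2$. In either graph only two edges lie in two triangles, so neither contains $K_4$.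

(a) In a $3$-coloring of $M$ both $t$ and $s$ would have the color of $a$, but $ts$ is an edge. The average degree of $M$ is $\frac{22}7$. A subgraph on at most $3$ vertices has average degree at most $2$, and one on $4$ vertices has at most $5$ edges. All degrees are at least $3$, so deleting two vertices removes at least $3+3-1=5$ edges and leaves at most $6$ edges on $5$ vertices, while deleting one vertex leaves at most $8$ edges on $6$ vertices. The averages $2,\frac{10}4,\frac{12}5,\frac{16}6$ are all below $\frac{22}7$.

(b) In a $3$-coloring of $R$ the vertices $a_3,b_3$ would have the color of $z$. Then none of $y_1,y_2,y_3$ can use this color, and two colors remain for a triangle. Deleting three vertices of $R$ removes at least $9-3=6$ edges and leaves at most $10$ edges on $7$ vertices, so $R\not\supseteq M$.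

The average degree of $R$ is $\frac{32}{10}$. Let $S\subseteq V(R)\setminus\{z\}$ with $|S|=m\ge1$, and let $e(S)$ be the number of edges inside $S$. We claim $e(S)\le1.4m$. A triangle with $j$ vertices in $S$ has at most $j$ edges inside $S$, and $R-z$ has only two edges outside its three triangles, so $e(S)\le m+2$, which is at most $1.4m$ for $m\ge5$. For $m=1,2,3,4$ we have $e(S)\le0,1,3,4$; five edges on four vertices would form a diamond, and no two triangles of $R-z$ share an edge. This proves the claim, and it shows that subgraphs avoiding $z$ have average degree at most $2.8$. A vertex set containing $z$ is the complement of such a set $S$ (or all of $V(R)$). Removing $S$ removes $3m-e(S)\ge1.6m$ edges, so at most $16-1.6m=1.6(10-m)$ edges remain on $10-m$ vertices.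
\end{proof}

Part (b) is the sharpness statement of Theorem~\ref{thm:strong}.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
A graph with $\operatorname{mad}<\frac{22}7$ does not contain $M$, whose average degree is $\frac{22}7$. So Theorem~\ref{thm:strong} with $d=\frac{22}7<\frac{16}5$ applies to every $K_4$-free graph with $\operatorname{mad}<\frac{22}7$. For $d>\frac{22}7$, the graph $M$ is $K_4$-free with $\operatorname{mad}(M)<d$, and it is not $\varepsilon$-flexibly $3$-choosable for any $\varepsilon$, since it is not $3$-colorable.
\end{proof}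

\section{The idea on trees, and the plan}\label{sec:idea}

A random coloring as in Theorem~\ref{thm:strong} is all one needs: the expected number of requests it meets is $\sum_{v\in U}\Pr(\phi(v)=p(v))\ge\varepsilon|U|$, so some $L$-coloring meets at least $\varepsilon|U|$ of them. The natural way to produce a random coloring is to color the graph piece by piece with random choices. The danger is that the guarantee for a vertex depends on the guarantee for earlier vertices and decays with the number of steps. Trees show how to avoid this.

\begin{example}\label{ex:tree}
Let $T$ be a rooted tree with a $3$-assignment $L$. Color the root uniformly from its list, and then, going down, color each vertex $v$ with parent $w$ uniformly from $L(v)\setminus\{\phi(w)\}$. Two separate estimates hold.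
\emph{Avoidance:} whatever happened before, a vertex $w$ chooses uniformly among at least two colors, so $\Pr(\phi(w)\ne c')\ge\frac12$ for every color $c'$.
\emph{Hitting:} the color $c\in L(v)$ is available to $v$ unless its parent $w$ has the color $c$, so $\Pr(\phi(v)=c)\ge\frac13\Pr(\phi(w)\ne c)\ge\frac16$.
\end{example}

The bound does not depend on the depth, because hitting at $v$ needs only avoidance at one earlier vertex, and avoidance needs nothing about the past. The argument used three properties of the set $F(v)$ of colors from which $v$ chooses:
\begin{enumerate}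
\item[(P1)] $|F(v)|\ge2$ for every coloring of the earlier vertices;
\item[(P2)] a given color $c\in L(v)$ belongs to $F(v)$ unless one specific earlier vertex has one specific color;
\item[(P3)] each color of $F(v)$ is chosen with conditional probability bounded below.
\end{enumerate}
A vertex with two colored neighbors may have a single color left, and only forests have an ordering in which every vertex has at most one earlier neighbor. So we color whole \emph{layers} at a time. The graph is cut into layers such that each vertex has at most one neighbor in the layers colored earlier. Inside a layer we pick a random set of vertices that are far apart, give them random colors from their sets $F(v)$, and extend this partial coloring to the rest of the layer. For (P3) the layer must split into boundedly many such scattered sets, which holds if its degrees are bounded.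

The work lies in the extension. That distant vertices can be precolored independently is a consequence of sparsity and fails without it. In a chain of $k$ diamonds, each glued to the next at a vertex of degree $2$, the two end vertices have the same color in every $3$-coloring, however large $k$ is. Such a chain has $3k+1$ vertices and $5k$ edges, so its average degree $\frac{10k}{3k+1}$ reaches $\frac{16}5$ at $k=8$, and long chains do not occur in our graphs.

To prove an extension theorem we replace $3$-choosability by an algebraic condition, called \emph{goodness}, that behaves well when the precolored set is contracted to one vertex (Section~\ref{sec:poly}). A failure of the extension then yields a minimal non-good multigraph, and we show that every such multigraph has average degree at least $\frac{16}5$, with three exceptions: $K_4$, $M$ and the triple edge (Section~\ref{sec:density}). In a sparse layer, dense obstructions do not fit. The exceptions $K_4$ and $M$ can still appear after the contraction, but they are rigid (Section~\ref{sec:rigid}): near a vertex $v$ they forbid at most one color, and only for one specific color of an earlier vertex,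 exactly as a parent does in the tree. Section~\ref{sec:layers} constructs the layers and proves the extension lemma, and Section~\ref{sec:random} runs the argument of Example~\ref{ex:tree}.

\section{The graph polynomial modulo cubes}\label{sec:poly}

\begin{theorem}[Combinatorial Nullstellensatz \cite{Alon}]\label{thm:CN}
Let $\mathbb F$ be a field and let $f\in\mathbb F[x_1,\dots,x_n]$ have degree $\sum_i t_i$. If the coefficient of $\prod_i x_i^{t_i}$ in $f$ is nonzero and $S_1,\dots,S_n\subseteq\mathbb F$ satisfy $|S_i|>t_i$, then $f$ does not vanish identically on $S_1\times\dots\times S_n$.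
\end{theorem}

Multigraphs are finite and loopless. We use the same letter for a vertex and for a variable attached to it. For a finite set $S$ of variables let
\[
A_S=\mathbb F_3[x:x\in S]\big/(x^3:x\in S),
\]
and for a multigraph $G$ on the vertex set $V$ let $P_G=\prod_{xy\in E(G)}(x-y)$, with one factor per edge; $P_G$ is defined up to sign. An assignment of field elements to the vertices is a proper coloring exactly when $P_G$ does not vanish at it. For lists of size $3$, Theorem~\ref{thm:CN} needs a monomial of $P_G$ with all exponents at most $2$. These \emph{cube-free} monomials form a basis of $A_V$, which leads to the following definition.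

\begin{definition}
A multigraph $G$ is \emph{good} if $P_G\ne0$ in $A_{V(G)}$, that is, if some cube-free monomial has a nonzero coefficient in $P_G$ over $\mathbb F_3$. It is \emph{critical} if it is not good but all its proper subgraphs are good.
\end{definition}

Edgeless multigraphs are good, as $P_G=1$. Subgraphs of good multigraphs are good: if $F\subseteq G$, then $P_F$ divides $P_G$, so $P_G$ lies in the ideal generated by the cubes whenever $P_F$ does. Every multigraph that is not good contains a critical subgraph (take a minimal non-good one), every critical multigraph has an edge, and a critical multigraph containing a non-good subgraph equals it. Let $K_2^{(3)}$ denote two vertices joined by three parallel edges. It is not good, since $(x-y)^3=x^3-y^3$ over $\mathbb F_3$. Neither is $K_4$: its polynomial is a Vandermonde determinant, and every monomial of it has the exponents $0,1,2,3$.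

All computations below rest on one remark. If $S\subseteq V$, then $A_V$ is a free $A_{V\setminus S}$-module whose basis is the set of cube-free monomials in the variables of $S$. So:
\begin{quote}
(CP) View a polynomial $f$ in the variables $V$ as a polynomial in the variables $S$ with coefficients in $\mathbb F_3[V\setminus S]$. Then $f=0$ in $A_V$ if and only if the coefficient of every cube-free monomial in the variables $S$ is $0$ in $A_{V\setminus S}$.
\end{quote}

The polynomial $P_G$ is invariant under translating all variables by the same amount. In characteristic $3$ this invariance survives modulo cubes, and it allows us to prescribe the exponent $0$ at any one vertex. This is the substitute for the symmetry of the colors mentioned in Section~\ref{sec:intro}.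

\begin{lemma}\label{lem:zero}
If $G$ is good and $u\in V=V(G)$, then $P_G|_{u=0}\ne0$ in $A_{V\setminus\{u\}}$.
\end{lemma}

\begin{proof}
Let $\partial=\sum_{x\in V}\partial/\partial x$. Since $\partial(x^3g)=3x^2g+x^3\partial g=x^3\partial g$, the derivation $\partial$ preserves the ideal of cubes and acts on $A_V$. It kills every difference $x-y$, so $\partial P_G=0$ by the product rule. Write $P_G=p_0+up_1+u^2p_2$ with $p_0,p_1,p_2\in A_{V\setminus\{u\}}$, so that $p_0=P_G|_{u=0}$, and let $\partial'$ be the analogous derivation of $A_{V\setminus\{u\}}$. Then
\[
0=\partial P_G=(\partial'p_0+p_1)+u\,(\partial'p_1+2p_2)+u^2\,\partial'p_2 .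
\]
If $p_0=0$, the first bracket gives $p_1=0$ and the second gives $p_2=0$, so $P_G=0$.
\end{proof}

For $Y\subseteq V(G)$, the \emph{contraction} $G/Y$ is the multigraph obtained from $G-Y$ by adding a new vertex $u$ and one edge $xu$ for each edge $xy$ of $G$ with $x\notin Y$, $y\in Y$. Edges inside $Y$ disappear, parallel edges are kept, and $u$ is isolated if $Y=\emptyset$. The letter $u$ always denotes this vertex.

\begin{lemma}\label{lem:contract}
Let $G$ be a multigraph and $Y\subseteq V(G)$, and suppose that $G/Y$ is good.
\begin{enumerate}
\item[(a)] If $G[Y]$ is good, then $G$ is good.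
\item[(b)] If $L$ is a $3$-assignment on $G$, then every $L$-coloring $\psi$ of $G[Y]$ extends to an $L$-coloring of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $X=V(G)\setminus Y$, let $m$ be the number of edges not inside $Y$, and let
\[
\Pi=\prod_{xx'\in E(G[X])}(x-x')\prod_{xy\in E(G),\,x\in X,\,y\in Y}(x-y),
\]
so that $P_G=\pm P_{G[Y]}\,\Pi$. Setting all variables of $Y$ to $0$ turns $\Pi$ into $\pm P_{G/Y}|_{u=0}$. By Lemma~\ref{lem:zero}, this polynomial contains a cube-free monomial $\mu$ in the variables $X$, of degree $m$, with a coefficient $\lambda\in\mathbb F_3\setminus\{0\}$. Since $\Pi$ is homogeneous of degree $m=\deg\mu$, the coefficient of $\mu$ in $\Pi$, viewed as a polynomial in the variables $X$, involves no variable of $Y$ and is the constant $\lambda$.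

(a) The coefficient of $\mu$ in $P_G$ is $\pm\lambda P_{G[Y]}\ne0$ in $A_Y$. Apply (CP).

(b) Identify the colors with distinct elements of an infinite field $\mathbb F$ of characteristic $3$, for instance the color $i$ with $\xi^i\in\mathbb F_3(\xi)$. Substituting $\psi(y)$ for each $y\in Y$ in $\Pi$ gives $f\in\mathbb F[X]$ of degree at most $m$ in which $\mu$ has the coefficient $\lambda$. Theorem~\ref{thm:CN} gives colors $\phi(x)\in L(x)$, $x\in X$, at which $f\ne0$. These colors are proper on $G[X]$ and differ from $\psi$ along the edges to $Y$.
\end{proof}

\begin{remark}\label{rem:char}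
Part (b) with $Y=\emptyset$ says that good graphs are $3$-choosable; hence $M$ is not good. With $|Y|=1$ we have $G/Y\cong G$, so in a good graph every single request can be met.
Characteristic $3$ is needed: over $\mathbb Q$ the polynomial $(x-u)^3$ contains the cube-free monomial $x^2u$, so $K_2^{(3)}$ would be good, although it is the contraction of a vertex with three precolored neighbors, which may have no color left.
Part (a) is false for $3$-colorability: for $G=K_4$ and $|Y|=2$, both $G[Y]$ and $G/Y$ are $3$-colorable. Goodness sees the multiplicities, since here $P_{G/Y}|_{u=0}=(x-x')x^2x'^2=0$ in $A_X$.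
\end{remark}

\begin{lemma}\label{lem:conn}
If $K$ is critical and $w\in V(K)$, then $K-w$ is connected.
\end{lemma}

\begin{proof}
Otherwise let $X_1$ be the vertex set of one component of $K-w$ and let $Y=X_1\cup\{w\}\ne V(K)$. All edges leaving $Y$ start at $w$, so $K/Y\cong K-X_1$. Both $K[Y]$ and $K-X_1$ are proper subgraphs of $K$, hence good, and Lemma~\ref{lem:contract}(a) makes $K$ good.
\end{proof}

The last tool removes a cycle of vertices of degree $3$. Consider a triangle $x_1x_2x_3$ whose vertices have one further neighbor $z_1,z_2,z_3$ each. If all lists are $\{1,2,3\}$, a coloring of the rest extends to the triangle unless $z_1,z_2,z_3$ have the same color, so one may delete the triangle and add the edge $z_1z_2$. With lists this argument breaks: if $L(x_i)=\{1,2,c_i\}$ with distinct $c_i$ and $z_i$ has the color $c_i$, the triangle cannot be colored. For goodness the reduction is valid. In $(x_1-x_2)(x_2-x_3)(x_3-x_1)\prod_i(x_i-z_i)$ the monomial $x_1^2x_2^2x_3^2$ cancels, but the coefficient of $x_1x_2^2x_3^2$ is $z_2-z_3$, the factor of the edge $z_2z_3$. The general statement is as follows; a cycle of length $2$ is a pair of parallel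 edges.

\begin{lemma}\label{lem:cycle}
Let $G$ be a multigraph that is not good. Let $C=x_1x_2\cdots x_\ell$ be a cycle of length $\ell\ge2$ in $G$ such that each $x_i$ has degree $3$ and its third edge $x_iz_i$ leads to a vertex $z_i\notin C$ (indices modulo $\ell$; the $z_i$ need not be distinct). Suppose that $G-C$ is good. Then $\ell$ is odd, and for every $i$ with $z_i\ne z_{i+1}$ the multigraph obtained from $G-C$ by adding one edge $z_iz_{i+1}$ is not good.
\end{lemma}

\begin{proof}
Let $f_j=x_j-x_{j+1}$, $\Phi=\prod_jf_j$ and $\Psi=\Phi\cdot\prod_j(x_j-z_j)$, so $P_G=\pm P_{G-C}\Psi$. By (CP) with $S=C$, the coefficient $q$ of any cube-free monomial in the variables $x_j$ in $\Psi$ satisfies $P_{G-C}\,q=0$ in $A_{V\setminus C}$. We expand $\Phi$ by choosing from each $f_j$ its first term $x_j$ or its second term $-x_{j+1}$.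

The coefficient of $x_1\cdots x_\ell$ in $\Phi$ is $1+(-1)^\ell$: if $f_j$ contributes $x_j$, then $f_{j-1}$ cannot contribute $x_j$ and so contributes its first term too; thus all factors contribute their first term or all their second. The monomial $\prod_jx_j^2$ has the full degree $2\ell$ of $\Psi$, so each factor $x_j-z_j$ contributes $x_j$, and the coefficient is again $1+(-1)^\ell$. For even $\ell$ this is $2\ne0$, which would force $P_{G-C}=0$. So $\ell$ is odd.

Let $q_i$ be the coefficient in $\Psi$ of $\mu_i=x_i\prod_{j\ne i}x_j^2$, a monomial of degree $2\ell-1$. Exactly one factor $x_m-z_m$ contributes $-z_m$, the other factors $x_j-z_j$ contribute $x_j$, and $\Phi$ must contribute $\mu_i/\prod_{j\ne m}x_j$. For $m=i$ this is $x_1\cdots x_\ell$, whose coefficient is $1+(-1)^\ell=0$. For $m=i+k$ with $1\le k\le\ell-1$, it has exponent $0$ at $x_i$, exponent $2$ at $x_m$ and exponent $1$ elsewhere. The choices are forced. The factor $f_i$ cannot contribute $x_i$ and so contributes $-x_{i+1}$; if $i+1\neq m$, this uses up $x_{i+1}$, so $f_{i+1}$ contributes $-x_{i+2}$, and so on up to $f_{m-1}$. In the other direction, $f_{i-1}$ cannot contribute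 $-x_i$ and so contributes $x_{i-1}$, and the same forcing continues down to $f_m$, which contributes $x_m$. Exactly $k$ factors contribute their second term, so the coefficient is $(-1)^k$. Hence
\[
q_i=\sum_{k=1}^{\ell-1}(-1)^{k+1}z_{i+k},\qquad q_{i+1}=\sum_{k=2}^{\ell}(-1)^{k}z_{i+k},\qquad q_i+q_{i+1}=z_{i+1}+(-1)^\ell z_{i+\ell}=z_{i+1}-z_i .
\]
Therefore $P_{G-C}\,(z_{i+1}-z_i)=0$ in $A_{V\setminus C}$. If $z_i\ne z_{i+1}$, the left side is the polynomial of $G-C$ with the edge $z_iz_{i+1}$ added.
\end{proof}

\section{Critical multigraphs are dense}\label{sec:density}

Sparsity below $\frac{16}5$ is measured by the \emph{potential}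
\[
\sigma(G)=8|V(G)|-5|E(G)|,
\]
which is positive exactly when the average degree of $G$ is less than $\frac{16}5$. For $Y\subseteq V(G)$ write $e(Y)=|E(G[Y])|$ and $\sigma(Y)=\sigma(G[Y])$. An edge inside $W$ or inside $W'$ lies inside $W\cup W'$, and an edge inside both lies inside $W\cap W'$; so $e(W\cup W')+e(W\cap W')\ge e(W)+e(W')$, and
\begin{equation}\label{eq:submod}
\sigma(W\cup W')\le\sigma(W)+\sigma(W')-\sigma(W\cap W').
\end{equation}
We have $\sigma(K_4)=32-30=2$, $\sigma(K_2^{(3)})=16-15=1$ and $\sigma(M)=56-55=1$.

\begin{theorem}\label{thm:density}
If $G$ is critical, then $\sigma(G)\le0$ or $G\in\{K_4,K_2^{(3)},M\}$. In particular $\sigma(G)\le2$, with equality only for $K_4$.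
\end{theorem}

The source of the constant is the final count: if the minimum degree is $3$ and the vertices of degree $3$ induce a forest, then the average degree is at least $3+\frac15$. The proof shows that a smallest counterexample has this structure. Since Lemma~\ref{lem:cycle} leaves odd cycles open, we first need a lower bound on the potential of proper subsets, which limits where the critical subgraphs produced by that lemma can sit.

\begin{proof}
Let $G=(V,E)$ be a counterexample with the fewest vertices, $n=|V|$. Thus $G$ is critical, $\sigma(G)\ge1$, $G\notin\{K_4,K_2^{(3)},M\}$, and the theorem holds for critical multigraphs with fewer than $n$ vertices.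

\medskip\noindent\textbf{Step 1: all degrees are at least $3$.}
If $v$ has degree $j\le2$, the coefficient of $v^j$ in $P_G$ is $\pm P_{G-v}$, which is nonzero in $A_{V\setminus\{v\}}$. By (CP), $G$ would be good.

\medskip\noindent\textbf{Step 2: $\sigma(Y)\ge7$ whenever $\emptyset\ne Y\subsetneq V$.}
Singletons have potential $8$. If there are sets $Y$ with $2\le|Y|<n$, choose one with the smallest potential. As $G[Y]$ is good and $G$ is not, $G/Y$ is not good by Lemma~\ref{lem:contract}(a), so it contains a critical $K$. Since $G-Y$ is good, $u\in V(K)$, and $X=V(K)\setminus\{u\}$ is nonempty because $K$ has an edge. Also $|V(K)|\le n-|Y|+1<n$, so $\sigma(K)\le2$. The edges of $K$ correspond to edges of $G[X\cup Y]$ that are not inside $Y$, so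
\[
\sigma(X\cup Y)\le\sigma(Y)+8|X|-5|E(K)|=\sigma(Y)+\sigma(K)-8\le\sigma(Y)-6 .
\]
By the choice of $Y$ we must have $X\cup Y=V$, and so $\sigma(Y)\ge\sigma(G)+6\ge7$.

\medskip\noindent\textbf{Step 3: the set $V_3$ of vertices of degree $3$ induces a forest} (without parallel edges).
Suppose not, and let $C=x_1\cdots x_\ell$ be a shortest cycle in $G[V_3]$, $\ell\ge2$. The third edge at each $x_i$ leaves $C$. For $\ell=2$ the alternative is a triple edge, which gives $G=K_2^{(3)}$; for $\ell\ge3$ a further edge inside $C$ is a chord or is parallel to an edge of $C$, and creates a shorter cycle. So Lemma~\ref{lem:cycle} applies, with the outer neighbors $z_1,\dots,z_\ell$, and $\ell\ge3$ is odd.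

Suppose first that all $z_i$ are one vertex $z$. If $\ell=3$, then $G\supseteq K_4$ and so $G=K_4$. If $\ell\ge5$, then $\sigma(C\cup\{z\})=8(\ell+1)-10\ell\le-2$, which contradicts Step 2 if $C\cup\{z\}\ne V$ and contradicts $\sigma(G)\ge1$ otherwise.

So $T=\{i:z_i\ne z_{i+1}\}$ is nonempty. For $i\in T$, Lemma~\ref{lem:cycle} gives a critical subgraph $K^{i}$ of $G-C$ with the edge $z_iz_{i+1}$ added. It uses the added edge, because $G-C$ is good. Let $W_i=V(K^i)\subseteq V\setminus C$. All edges of $K^i$ but one lie in $G[W_i]$, so Step 2 gives
\[
7\le\sigma(W_i)\le\sigma(K^i)+5 .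
\]
As $|W_i|<n$, this forces $\sigma(K^i)=2$, $K^i=K_4$ and $\sigma(W_i)=7$. Hence $G[W_i]$ has exactly five edges: it is a diamond whose nonadjacent pair is $\{z_i,z_{i+1}\}$. The nonempty proper subsets of a diamond have potential $8$ (a vertex), $11$ or $16$ (two vertices), $9$ or $14$ (three vertices), always at least $8$.

All these diamonds coincide. Let $i\in T$ and let $i'$ be the next element of $T$ in cyclic order. Then $z_{i+1}=z_{i+2}=\dots=z_{i'}$ lies in $W_i\cap W_{i'}$. If $W_i\ne W_{i'}$, this intersection is a nonempty proper subset of $W_i$, and \eqref{eq:submod} gives $\sigma(W_i\cup W_{i'})\le7+7-8=6$, against Step 2 for the proper subset $W_i\cup W_{i'}\subseteq V\setminus C$. So $W_i=Z$ for one set $Z$ and all $i\in T$. Let $\{z,z'\}$ be the nonadjacent pair of the diamond $G[Z]$. Each $z_j$ equals $z_i$ for the first $i\in T$ at or after $j$, so $z_j\in\{z,z'\}$, and both values occur as $T\ne\emptyset$. Now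
\[
\sigma(C\cup Z)=7+8\ell-5\cdot2\ell=7-2\ell\le1 .
\]
By Step 2, $C\cup Z=V$, and then $\sigma(G)\ge1$ forces $\ell=3$. After renaming, two vertices of the triangle $C$ are adjacent to $z$ and the third is adjacent to $z'$. This is $M$, with $a=z$, $t=z'$, $Z=\{a,b_1,b_2,t\}$ and $C=d_1d_2s$, a contradiction.

\medskip\noindent\textbf{Step 4: counting.}
Let $h=n-|V_3|$ and $\delta=\sum_{v\notin V_3}(\deg v-3)$. By Step 1 each term is at least $1$, so $\delta\ge h$. By Step 3, $e(V_3)\le|V_3|$, so at least $3|V_3|-2e(V_3)\ge|V_3|$ edges join $V_3$ to $V\setminus V_3$. Their number is at most $\sum_{v\notin V_3}\deg v=3h+\delta\le4\delta$. Hence $n=|V_3|+h\le5\delta$. Since $2|E|=3n+\delta$, we get $\sigma(G)=8n-\frac52(3n+\delta)=\frac12(n-5\delta)\le0$, a contradiction.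
\end{proof}

\section{Rigidity of $K_4$ and the Moser spindle}\label{sec:rigid}

When $K_4$ or $M$ arises from a contraction, the edges at $u$ stand for edges to precolored vertices, and each of them forbids one color at its other end. We show that very few patterns of forbidden colors are harmful.

Let $K\in\{K_4,M\}$, $u\in V(K)$, $X=V(K)\setminus\{u\}$, and let $L$ be a $3$-assignment on $K[X]$. A \emph{stub coloring} is a map $\kappa$ from the set $N(u)$ of neighbors of $u$ to $\mathbb N$. Put $L'(x)=L(x)\setminus\{\kappa(x)\}$ for $x\in N(u)$ and $L'(x)=L(x)$ for the other $x\in X$. We call $\kappa$ \emph{bad} if $K[X]$ has no proper coloring from the lists $L'$.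

\begin{lemma}\label{lem:rigid}
Two bad stub colorings (for the same $K$, $u$ and $L$) that agree at one vertex of $N(u)$ are equal.
\end{lemma}

\begin{proof}
The value $\kappa(x)$ determines $L'(x)$, and if $|L'(x)|=2$, then $\kappa(x)$ is the unique element of $L(x)\setminus L'(x)$. So it suffices to show that for a bad $\kappa$ all lists $L'(x)$, $x\in N(u)$, have size $2$, and that any one of them, together with $L$, determines the others. All lists $L'$ have size at least $2$. We use two facts.

(F1) \emph{A triangle with lists of size at least $2$ is uncolorable if and only if all three lists are the same $2$-set.} Three equal $2$-sets admit no coloring. If a list has three colors, color its vertex last. If all lists are $2$-sets and those of $p$ and $q$ differ, give $p$ a color outside the list of $q$, then color the third vertex, then $q$.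

(F2) \emph{Let $p,q$ be adjacent, with lists of size at least $2$. Say that $p,q$ block a color $\gamma$ if they cannot be colored once $\gamma$ is deleted from both lists. This happens if and only if both lists are the same $2$-set and it contains $\gamma$.} Indeed, the reduced lists are nonempty, so they are uncolorable only if both equal one singleton $\{\gamma'\}$, and then both lists equal $\{\gamma,\gamma'\}$. In particular, at most two colors are blocked.

\emph{Case $K=K_4$.} By (F1), $\kappa$ is bad if and only if the three lists $L'(x)$ are the same $2$-set.

For $K=M$, the automorphisms exchanging $b_1$ with $b_2$, and $(b_1,b_2,t)$ with $(d_1,d_2,s)$, reduce the proof to $u\in\{a,t,b_1\}$.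

\emph{Case $u=a$, $N(u)=\{b_1,b_2,d_1,d_2\}$.} Let $A_t$ be the set of colors of $L(t)$ not blocked by $b_1,b_2$, and $A_s$ the set of colors of $L(s)$ not blocked by $d_1,d_2$. Both are nonempty, and $\kappa$ is bad if and only if the edge $ts$ cannot be colored from $A_t,A_s$, that is, $A_t=A_s=\{g\}$ for some $g$. By (F2) this means $L'(b_1)=L'(b_2)=L(t)\setminus\{g\}$ and $L'(d_1)=L'(d_2)=L(s)\setminus\{g\}$ with $g\in L(t)\cap L(s)$. Any one of the four lists determines $g$, and $g$ determines all four.

\emph{Case $u=t$, $N(u)=\{b_1,b_2,s\}$.} Deleting $a$ from $K[X]$ leaves the edge $b_1b_2$ and the triangle $d_1d_2s$. So $\kappa$ is bad if and only if each of the three colors $\gamma\in L(a)$ is blocked by $b_1,b_2$ or makes the triangle uncolorable. By (F1) the latter means that $L(d_1)\setminus\{\gamma\}=L(d_2)\setminus\{\gamma\}=L'(s)$ is a $2$-set, which holds for at most one color, the element of $L(d_1)\setminus L'(s)$. Since $b_1,b_2$ block at most two colors, a bad $\kappa$ has a color $g\in L(a)\cap L(d_1)$ with $L'(b_1)=L'(b_2)=L(a)\setminus\{g\}$ and $L'(s)=L(d_1)\setminus\{g\}$. Again any one of the three lists determines $g$, and $g$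 determines all three.

\emph{Case $u=b_1$, $N(u)=\{a,b_2,t\}$.} Let $\kappa$ be bad, and give $a$ a color $\gamma\in L'(a)$. The lists $L(d_i)\setminus\{\gamma\}$ have size at least $2$, so the set $A_\gamma$ of colors of $L(s)$ that they do not block is nonempty. As $\kappa$ is bad, the path $b_2ts$ cannot be colored from the lists $L'(b_2)\setminus\{\gamma\}$, $L'(t)$, $A_\gamma$, of sizes at least $1,2,1$. If an end list had two colors, we could color greedily from the other end. So both end lists are singletons, and the middle list consists of these two colors. Thus for every $\gamma\in L'(a)$ the set $L'(b_2)\setminus\{\gamma\}$ is a singleton contained in $L'(t)$, and $|L'(t)|=2$. The first condition gives $|L'(b_2)|=2$ and $\gamma\in L'(b_2)$, so $L'(a)=L'(b_2)=\{\gamma_1,\gamma_2\}$. Taking $\gamma=\gamma_1$ and $\gamma=\gamma_2$ puts $\gamma_2$ and $\gamma_1$ into $L'(t)$. Hence $L'(a)=L'(b_2)=L'(t)$ is a $2$-set.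
\end{proof}

The third exception is not rigid in this sense. For $K_2^{(3)}$ the harmful patterns are the six ways to place the three colors of $L(x)$ on the three edges, and one value leaves two of them. It will be excluded by counting neighbors instead.

\section{Sparse layers and the extension lemma}\label{sec:layers}

It suffices to prove Theorem~\ref{thm:strong} for $3\le d<\frac{16}5$, since the class of graphs grows with $d$. Fix such a $d$. As $D\to\infty$, the quotient $\frac{d/2}{1-d/D}$ tends to $\frac d2<\frac85$, so we can fix an integer $D>d$ with
\[
\beta=\frac{d/2}{1-d/D}<\frac85,\qquad\text{and put}\qquad \eta=8-5\beta>0 .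
\]
Fix an integer $r\ge7+8/\eta$; in particular $r\ge8$. Throughout this section $G=(V,E)$ is a nonempty graph with $\operatorname{mad}(G)\le d$ that contains neither $K_4$ nor $M$, and $L$ is a $3$-assignment on $G$.

\subsection{Layers}

A layer $H$ is colored after its complement $O=V\setminus H$, so edges from $H$ to $O$ constrain the coloring and must be charged. For $X\subseteq H$ let $e^*(X)$ be the number of edges with one end in $X$ and the other in $X\cup O$, and let
\[
\theta(X)=8|X|-5e^*(X).
\]
For $v\in H$ let $o(v)$ be the number of neighbors of $v$ in $O$, so $\theta(\{v\})=8-5o(v)$. We call a nonempty set $H\subseteq V$ a \emph{layer} of $G$ if all its vertices have degree less than $D$ in $G$ and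
\begin{equation}\label{eq:layer}
\theta(X)\ge\eta|X|\qquad\text{for all }\emptyset\ne X\subseteq H .
\end{equation}
Since $\theta$ is an integer, \eqref{eq:layer} gives $\theta(X)\ge1$ for nonempty $X$, and for singletons it gives $o(v)\le1$, the property of a parent in Example~\ref{ex:tree}.

\begin{lemma}\label{lem:layer}
$G$ has a layer.
\end{lemma}

\begin{proof}
Let $n=|V|$ and let $V'$ be the set of vertices of degree less than $D$. From $D|V\setminus V'|\le2|E|\le dn$ we get $|V'|\ge n(1-d/D)>0$. For $S\subseteq V$ let $e^+(S)$ be the number of edges with at least one end in $S$. Then $e^+(V')\le|E|\le\frac d2n=\beta n(1-d/D)\le\beta|V'|$. Let $H\subseteq V'$ be an inclusion-minimal nonempty set with $e^+(H)\le\beta|H|$. For $X=H$ we have $e^*(H)=e^+(H)\le\beta|H|$. For $\emptyset\ne X\subsetneq H$, the edges that meet $H$ but not $H\setminus X$ are those counted by $e^*(X)$, so minimality gives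
\[
e^*(X)=e^+(H)-e^+(H\setminus X)<\beta|H|-\beta|H\setminus X|=\beta|X| .
\]
In both cases $\theta(X)\ge(8-5\beta)|X|$.
\end{proof}

From now on $H$ is a layer of $G$, $O=V\setminus H$, and distances are measured in $G[H]$. Suppose that $O$ and a set $Z\subseteq H$ are colored. By Lemma~\ref{lem:contract}(b) the coloring extends if $G/(O\cup Z)$ is good. The next inequality compares an obstruction in this contraction with \eqref{eq:layer}.

\begin{lemma}\label{lem:glue}
Let $Z\subseteq H$, let $K$ be a subgraph of $G/(O\cup Z)$ containing $u$, and let $X=V(K)\setminus\{u\}$. If $Z'\subseteq Z$ contains all neighbors in $Z$ of vertices of $X$, then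
\[
\theta(X\cup Z')\le\theta(Z')+\sigma(K)-8 .
\]
\end{lemma}

\begin{proof}
The edges of $K$ correspond to distinct edges of $G$ with one end in $X$ and the other in $X\cup O\cup Z'$. They are counted by $e^*(X\cup Z')$ and not by $e^*(Z')$, whose edges have no end in $X$. So $e^*(X\cup Z')\ge e^*(Z')+|E(K)|$, and $\theta(X\cup Z')\le\theta(Z')+8|X|-5|E(K)|$, where $8|X|-5|E(K)|=\sigma(K)-8$.
\end{proof}

\subsection{Exceptional sets, clusters and admissible colors}

Try Lemma~\ref{lem:glue} with a single precolored vertex, $Z=Z'=\{v\}$, and a critical $K$. It gives $1\le\theta(X\cup\{v\})\le\sigma(K)-5o(v)$. By Theorem~\ref{thm:density} this is a contradiction unless $o(v)=0$ and $K$ is one of the three exceptions. Those configurations are not excluded by counting. The smallest one is a triangle $x_1x_2x_3$ in $H$ with $x_1$ adjacent to $v$ and $x_2,x_3$ adjacent to $w_2,w_3\in O$; here $\theta(\{v,x_1,x_2,x_3\})=32-30=2$. By (F1), a color $c$ at $v$ fails only if $L(x_1)\setminus\{c\}=L(x_2)\setminus\{\psi(w_2)\}=L(x_3)\setminus\{\psi(w_3)\}$ is a $2$-set, where $\psi$ is the coloring of $O$. For given $\psi$ this excludes at most one $c$, and for given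 $c$ it requires one specific color at $w_2$. So (P1) and (P2) survive: the triangle acts on $v$ like a parent. We therefore color such a configuration together with $v$. Its potential is small, which makes Lemma~\ref{lem:glue} strong enough to rule out any further obstruction at $v$.

For $v\in H$ and $X\subseteq H\setminus\{v\}$ let $\Gamma_v(X)=G[X\cup O\cup\{v\}]\big/(O\cup\{v\})$; it consists of $G[X]$ and $u$, with one edge $xu$ for each edge of $G$ from $x\in X$ to $O\cup\{v\}$. If $o(v)=0$, we call $X$ \emph{$v$-exceptional} when $\Gamma_v(X)$ has a spanning subgraph isomorphic to $K_4$ or $M$.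

\begin{lemma}\label{lem:exc}
Let $o(v)=0$, let $X$ be $v$-exceptional and $Q=X\cup\{v\}$. Then:
\begin{enumerate}
\item[(a)] $\Gamma_v(X)$ is itself isomorphic to $K_4$ or $M$, and $\theta(Q)\le2$;
\item[(b)] some vertex of $X$ is adjacent to $v$, and some vertex of $X$ has a neighbor in $O$;
\item[(c)] every vertex of $Q$ is within distance $6$ of $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Gamma=\Gamma_v(X)$ and let $K\in\{K_4,M\}$ be the spanning subgraph. As $o(v)=0$, we have $e^*(Q)=|E(\Gamma)|$, so
\[
1\le\theta(Q)=\sigma(\Gamma)=\sigma(K)-5\bigl(|E(\Gamma)|-|E(K)|\bigr).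
\]
Since $\sigma(K)\le2$, this gives $\Gamma=K$ and $\theta(Q)\le2$. If no edge at $u$ came from $v$, then $e^*(X)=|E(K)|$ and $\theta(X)=\sigma(K)-8<0$, against \eqref{eq:layer}. If no edge at $u$ came from $O$, then $G[Q]\cong K$, which is where the exclusion of $K_4$ and $M$ is used. Finally $G[X]=K-u$ is connected, because deleting a vertex from $K_4$ or from $M$ leaves a connected graph (Figure~\ref{fig:MR}). With (b), $G[Q]$ is connected, and $|Q|\le7$.
\end{proof}

For each $v\in H$ define a \emph{cluster} $Q_v$. If $o(v)=0$ and a $v$-exceptional set exists, fix one, $X_v$, put $Q_v=X_v\cup\{v\}$ and call the cluster \emph{exceptional}. Otherwise put $Q_v=\{v\}$. In all cases $\theta(Q_v)\le8$. For an $L$-coloring $\psi$ of $G[O]$, the set $F_\psi(v)$ of \emph{admissible} colors consists of those $c\in L(v)$ for which $\psi$ extends to an $L$-coloring of $G[O\cup Q_v]$ that gives $v$ the color $c$. The clusters depend on $G$ and $H$ only. The next lemma establishes (P1) and (P2).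

\begin{lemma}\label{lem:adm}
Let $v\in H$.
\begin{enumerate}
\item[(i)] $|F_\psi(v)|\ge2$ for every $\psi$.
\item[(ii)] For each $c\in L(v)$, either $c\in F_\psi(v)$ for every $\psi$, or there are a vertex $w\in O$ and a color $c'$, independent of $\psi$, such that $\psi(w)\ne c'$ implies $c\in F_\psi(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $Q_v=\{v\}$ and $o(v)=0$, then $F_\psi(v)=L(v)$. If $o(v)=1$ with outer neighbor $w$, then $F_\psi(v)=L(v)\setminus\{\psi(w)\}$, and (ii) holds with $c'=c$.

Let $Q_v$ be exceptional and $K=\Gamma_v(X_v)\in\{K_4,M\}$. As $K$ is simple, each neighbor $x$ of $u$ in $K$ has exactly one neighbor in $O\cup\{v\}$. A pair $(c,\psi)$ thus defines a stub coloring $\kappa_{c,\psi}$, with value $c$ at $x$ if that neighbor is $v$ and value $\psi(w)$ if it is $w\in O$. Since $o(v)=0$, we have $c\notin F_\psi(v)$ if and only if $\kappa_{c,\psi}$ is bad. By Lemma~\ref{lem:exc}(b), fix $x_0,x_1\in X_v$ with $x_0$ adjacent to $v$ and $x_1$ adjacent to some $w\in O$.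

(i) If $c_1\ne c_2$ were both missing from $F_\psi(v)$, then $\kappa_{c_1,\psi}$ and $\kappa_{c_2,\psi}$ would be bad, equal at $x_1$ and different at $x_0$, contradicting Lemma~\ref{lem:rigid}.

(ii) By Lemma~\ref{lem:rigid} there is at most one bad stub coloring $\kappa$ with $\kappa(x_0)=c$. If there is none, $c\in F_\psi(v)$ for all $\psi$. Otherwise put $c'=\kappa(x_1)$. If $\psi(w)\ne c'$, then $\kappa_{c,\psi}$ has the value $c$ at $x_0$ and differs from $\kappa$ at $x_1$, so it is not bad.
\end{proof}

\subsection{Extending scattered precolorings}

\begin{lemma}\label{lem:extend}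
Let $\psi$ be an $L$-coloring of $G[O]$, let $I\subseteq H$ be a set with pairwise distances greater than $2r$, and let $\tau(v)\in F_\psi(v)$ for $v\in I$. Then $\psi$ extends to an $L$-coloring $\phi$ of $G$ with $\phi(v)=\tau(v)$ for all $v\in I$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exc}(c), the clusters of two distinct vertices of $I$ are at distance at least $2r+1-12\ge2$, so they are disjoint and no edge joins them. We can therefore color each $Q_v$, $v\in I$, separately, extending $\psi$ and giving $v$ the color $\tau(v)$. This yields an $L$-coloring of $G[O\cup Z]$, where $Z=\bigcup_{v\in I}Q_v$. By Lemma~\ref{lem:contract}(b) it suffices to show that $\Gamma=G/(O\cup Z)$ is good.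

Suppose not, and let $K\subseteq\Gamma$ be critical. If $u\notin V(K)$, then $K$ is a subgraph of $G$. It is simple and is neither $K_4$ nor $M$, so $\sigma(K)\le0$ by Theorem~\ref{thm:density}; but its average degree is at most $d<\frac{16}5$, so $\sigma(K)>0$. Hence $u\in V(K)$. The set $X=V(K)\setminus\{u\}\subseteq H\setminus Z$ is nonempty, and $G[X]$ is connected by Lemma~\ref{lem:conn}. Let $v_1,\dots,v_k$ be the vertices of $I$ whose clusters $Q_i=Q_{v_i}$ have a neighbor in $X$, and let $Y=X\cup Q_1\cup\dots\cup Q_k$. The potential $\theta$ is additive over disjoint sets with no edges between them, so Lemma~\ref{lem:glue} and \eqref{eq:layer} give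
\begin{equation}\label{eq:key}
1\le\theta(Y)\le\sum_{i=1}^k\theta(Q_i)+\sigma(K)-8,\qquad\text{where }\sigma(K)\le2 .
\end{equation}

\emph{Case $k=0$.} The right side of \eqref{eq:key} is at most $-6$.

\emph{Case $k=1$.} Write $v=v_1$. If $\sigma(K)\le0$, the right side of \eqref{eq:key} is at most $8-8=0$. So $K\in\{K_4,M,K_2^{(3)}\}$ by Theorem~\ref{thm:density}, and \eqref{eq:key} gives $\theta(Q_v)\ge1+8-2=7$. Exceptional clusters have $\theta\le2$, so $Q_v=\{v\}$, and $8-5o(v)\ge7$ gives $o(v)=0$. All edges from $X$ to $Z$ go to $v$, so $K$ is a spanning subgraph of $\Gamma_v(X)$. If $K=K_2^{(3)}$, the single vertex of $X$ sends three edges to $O\cup\{v\}$, but it has at most one neighbor in $O$ and at most one edge to $v$. If $K\in\{K_4,M\}$, then $X$ is $v$-exceptional, and $Q_v$ would have been chosen exceptional.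

\emph{Case $k\ge2$.} Now \eqref{eq:key} only gives $\theta(Y)\le8k-6$, but $X$ connects distant vertices and must be large. For each $i$ pick $x_i\in X$ adjacent to $Q_i$; its distance from $v_i$ is at most $7$. Fix $i$ and some $j\ne i$. The distance from $v_i$ to $x_j$ is at least $2r+1-7\ge r$. Along a path in $G[X]$ from $x_i$ to $x_j$ the distance from $v_i$ changes by at most $1$ per step, so it takes each of the values $7,8,\dots,r$. Thus at least $r-6$ vertices of $X$ lie in the ball of radius $r$ around $v_i$. These $k$ balls are disjoint, so $|Y|\ge|X|\ge k(r-6)$, and \eqref{eq:layer} gives $\theta(Y)\ge\eta k(r-6)\ge8k$, because $r-6\ge8/\eta$.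

Each case is contradictory, so $\Gamma$ is good.
\end{proof}

\section{The random coloring}\label{sec:random}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Sharpness is Proposition~\ref{prop:extremal}(b), and the step from the random coloring to flexibility was made at the start of Section~\ref{sec:idea}. It remains to construct $\phi$. Let $d,D,r$ be as in Section~\ref{sec:layers}, and put $N=D^{2r+1}$ and $\varepsilon=\frac1{9N^2}$; these depend on $d$ only. Let $G$ be nonempty and as in the theorem, with a $3$-assignment $L$.

\emph{Peeling.} Put $G_1=G$. Given a nonempty $G_i$, let $H_i$ be a layer of $G_i$ (Lemma~\ref{lem:layer}) and $G_{i+1}=G_i-H_i$, until nothing remains after $H_m$. Every $G_i$ is a subgraph of $G$ and satisfies the hypotheses, so Section~\ref{sec:layers} applies to $G_i$ with $H=H_i$ and $O=O_i=H_{i+1}\cup\dots\cup H_m$. For $v\in H_i$ the cluster $Q_v$ and the sets $F_\psi(v)$ are taken in $G_i$.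

\emph{Scattered classes.} Degrees in $G[H_i]$ are less than $D$, so each vertex has at most $D+D^2+\dots+D^{2r}<N$ other vertices within distance $2r$ in $G[H_i]$. Assigning the vertices greedily to $N$ classes, we obtain a partition of $H_i$ into at most $N$ classes, each with pairwise distances greater than $2r$. Fix such a partition.

\emph{The process.} Color the layers in the order $H_m,H_{m-1},\dots,H_1$. Given the coloring $\psi$ of $G[O_i]$, choose a class $I$ of $H_i$ uniformly at random, choose $\tau(v)\in F_\psi(v)$ uniformly and independently for $v\in I$, and extend $\psi$ to $G_i$ by Lemma~\ref{lem:extend}, using a fixed rule to select the extension. The result is always an $L$-coloring $\phi$ of $G$. For $v\in H_i$, the class of $v$ is chosen with probability at least $\frac1N$ and $|F_\psi(v)|\le3$, so (P3) holds: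
\begin{equation}\label{eq:P3}
\Pr(\phi(v)=c\mid\psi)\ge\frac1{3N}\qquad\text{for every coloring $\psi$ of $G[O_i]$ that can occur and every } c\in F_\psi(v).
\end{equation}

\emph{Avoidance.} Let $w\in H_j$ and let $c'$ be any color. For each coloring $\psi$ of $G[O_j]$, Lemma~\ref{lem:adm}(i) gives a color $c''\in F_\psi(w)$ with $c''\ne c'$, and \eqref{eq:P3} gives $\Pr(\phi(w)\ne c'\mid\psi)\ge\frac1{3N}$. Averaging over $\psi$, we get $\Pr(\phi(w)\ne c')\ge\frac1{3N}$.

\emph{Hitting.} Let $v\in H_i$ and $c\in L(v)$, and let $\psi$ be the random coloring of $G[O_i]$. By Lemma~\ref{lem:adm}(ii), the event $c\in F_\psi(v)$ is either certain or contains the event $\phi(w)\ne c'$ for a fixed $w\in O_i$ and a fixed color $c'$. By avoidance it has probability at least $\frac1{3N}$. It is determined by $\psi$, so \eqref{eq:P3} gives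
\[
\Pr(\phi(v)=c)\ge\frac1{3N}\,\Pr\bigl(c\in F_\psi(v)\bigr)\ge\frac1{9N^2}=\varepsilon .\qedhere
\]
\end{proof}

\begin{remark}
The gap between $d$ and $\frac{16}5$ is used twice: it leaves room to discard the vertices of degree at least $D$ in Lemma~\ref{lem:layer}, and it makes $\theta$ grow linearly in the case $k\ge2$ of Lemma~\ref{lem:extend}. Since $\beta>\frac d2$, we have $\eta<8-\frac52d$, so $r\to\infty$ and the constant $\frac1{9N^2}$ tends to $0$ as $d\to\frac{16}5$. For Theorem~\ref{thm:main} this causes no loss: the single value $d=\frac{22}7$ covers the whole class, which is why the maximum there is attained.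
\end{remark}

\begin{thebibliography}{9}

\bibitem{Alon}
Alon, \emph{Combinatorial Nullstellensatz}, Combin. Probab. Comput. 8 (1999).

\bibitem{BiBradshaw}
Richard Bi and Peter Bradshaw, \emph{Flexible list coloring of graphs with maximum average degree less than $3$}, arXiv:2310.02979 (2023).

\end{thebibliography}
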